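\title{Gorenstein-injective modules of a necklace and Leclerc's categories $\mathcal C_{v,w}$}

\begin{abstract}
Let $v\le w$ be permutations in $S_n$ with $v$ of maximal length in its coset $W^kv$. The decorated permutation $v^{-1}w$ determines a category $\mathrm{GI}(B)$ of Gorenstein-injective Cohen--Macaulay modules over the Jensen--King--Su algebra $C_{k,n}$, and the pair $(v,w)$ determines Leclerc's category $\mathcal C_{v,w}$ of modules over the preprojective algebra of type $A_{n-1}$. We prove that the additive closure of the image of $\mathrm{GI}(B)$ under the cokernel functor $\pi_I$, $I=v^{-1}[k]$, is $\mathcal C_{v,w}$. The proof describes Cohen--Macaulay modules as cyclic configurations of lattices and describes $\mathcal C_{v,w}$ by the cohomology of explicit two-term complexes. We also determine the Ext-projective objects of $\mathcal C_{v,w}$, and we show that in general neither the additive closure nor the Ext condition defining $\mathrm{GI}(B)$ can be dropped.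
\end{abstract}

\section{Introduction}\label{sec:intro}

Fix integers $0<k<n$. Write $[m]=\{1,\dots,m\}$, and let $[a,b]$ and $(a,b]$ denote intervals of integers. Let $W=S_n$ with simple reflections $s_1,\dots,s_{n-1}$, length function $\ell$, Bruhat order $\le$ and longest element $w_0$; permutations compose as functions. Let $W^k$ be the parabolic subgroup generated by all $s_i$ with $i\ne k$, and let ${}^kW_{\max}$ be the set of $v\in W$ of maximal length in their coset $W^kv$. A pair $v\le w$ with $v\in{}^kW_{\max}$ gives rise to two categories of modules, over two different algebras, and to a functor from the first to modules over the second algebra. This paper computes the image of that functor.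

\subsection*{The algebra $C$ and the functor $\pi_I$}
Let $Q$ be the quiver with vertex set $[n]$, read modulo $n$, and arrows $x_i\colon i\to i+1$ and $y_i\colon i+1\to i$. Put $x=\sum_ix_i$ and $y=\sum_iy_i$. The algebra $C=C_{k,n}$ of Jensen, King and Su is the completed path algebra of $\mathbb CQ$ modulo the relations $xy=yx$ and $x^k=y^{n-k}$. Put $t=xy$ and $R=\mathbb C[[t]]$, let $e_i$ be the idempotent at vertex $i$, and let $\mathrm{CM}(C)$ be the full subcategory of $C$-modules that are free of finite rank over $R$. For a $k$-subset $J\subset[n]$, the rank one module $M_J$ has $e_iM_J=R$ for all $i$; the arrow $x_i$ acts by $1$ if $i+1\in J$ and by $t$ otherwise, and $y_i$ acts by $t$ if $i+1\in J$ and by $1$ otherwise.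

A morphism $X\to Y$ \emph{surjects at vertex $i$} if $e_iX\to e_iY$ is surjective. For a $k$-subset $I$ and a vertex $i$ let
\[
\mathcal F(I,i)=\{M\in\mathrm{CM}(C):\text{some monomorphism } M_I^r\hookrightarrow M,\ r\in\mathbb N,\text{ surjects at vertex }i\}.
\]
For $M\in\mathcal F(I,n)$ let $\pi_I(M)$ be the cokernel of such a monomorphism. It measures how far $M$ is from a multiple of $M_I$, and it depends functorially on $M$ (Lemma~\ref{lem:coord}). Let $\Pi$ be the preprojective algebra of type $A_{n-1}$: the path algebra of the quiver with vertices $1,\dots,n-1$ and arrows $x_i,y_i$ $(1\le i\le n-2)$, modulo $xy=yx$, where $x$ and $y$ are again the sums of the arrows. Since $e_n\pi_I(M)=0$, the module $\pi_I(M)$ is a module over $C/Ce_nC$, hence over $\Pi$ through the natural surjection $\Pi\to C/Ce_nC$.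

\subsection*{Necklaces}
For $j\in[n]$ let $\le_j$ be the order $j<_jj+1<_j\dots<_jn<_j1<_j\dots<_jj-1$. A \emph{decorated permutation} in the sense of Postnikov is a permutation $\sigma$ of $[n]$ with a color, black or white, on each fixed point. Its \emph{necklace} $\mathcal I(\sigma)=(I_j)_{j\in[n]}$ and \emph{reverse necklace} $(\widetilde I_j)_{j\in[n]}$ are
\begin{align*}
I_j&=\{l\in[n]:l<_j\sigma^{-1}(l)\}\cup\{\text{black fixed points}\},\\
\widetilde I_j&=\{l\in[n]:\sigma(l)<_jl\}\cup\{\text{black fixed points}\}.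
\end{align*}
For the decorated permutations considered here all these sets have $k$ elements (Section~\ref{sec:necklace}). Put $B=B_{\mathcal I(\sigma)}=\bigoplus_jM_{I_j}$ and $B^\vee=\bigoplus_jM_{\widetilde I_j}$, and let $\mathrm{CM}(B)$ consist of the $M\in\mathrm{CM}(C)$ that are quotients of $B^s$ for some $s\in\mathbb N$. It is known that
\begin{equation}\label{eq:CMB}
\mathrm{CM}(B)=\bigcap_{j\in[n]}\mathcal F(I_j,j-1);
\end{equation}
we recall a short proof in Proposition~\ref{prop:CMB}. In particular $\mathrm{CM}(B)\subset\mathcal F(I_1,n)$. The category of \emph{Gorenstein-injectives} is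
\[
\mathrm{GI}(B)=\{M\in\mathrm{CM}(B):\operatorname{Ext}^1_C(B^\vee,M)=0\}.
\]

\subsection*{Leclerc's categories}
All $\Pi$-modules are finite-dimensional left modules, viewed as representations: an arrow $\alpha\colon i\to j$ maps $e_iX$ to $e_jX$. Let $S_i$ be the simple module at vertex $i$; the projective $\Pi e_i$ has top $S_i$. Put $\mathfrak I_i=\Pi(1-e_i)\Pi$ for $i\in[n-1]$, and $\mathfrak I_u=\mathfrak I_{i_1}\cdots\mathfrak I_{i_r}$ for $u\in W$ with reduced expression $u=s_{i_1}\cdots s_{i_r}$; this two-sided ideal does not depend on the reduced expression. For a module $Z$ let $\operatorname{Fac}(Z)$ be the full subcategory of quotients of finite direct sums of copies of $Z$. Put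
\[
\mathcal C_w=\operatorname{Fac}(\mathfrak I_{w^{-1}w_0}),\qquad
\mathcal C^v=\{X:\operatorname{Hom}_\Pi(Y,X)=0\text{ for all }Y\in\mathcal C_v\},
\]
and $\mathcal C_{v,w}=\mathcal C^v\cap\mathcal C_w$ for $v\le w$. For example $\mathcal C_{s_i}=\operatorname{add}(S_i)$, and for $n=3$ one has $\mathcal C_{s_2s_1}=\operatorname{Fac}(\Pi e_1)$, where $\Pi e_1$ has top $S_1$ and socle $S_2$. Here $\operatorname{add}$ denotes the additive closure: direct summands of finite direct sums.

\subsection*{Results}
Throughout the paper, $v\in{}^kW_{\max}$, $w\ge v$, $I=v^{-1}[k]$, and $\sigma=v^{-1}w$ is decorated by coloring a fixed point black if it lies in $I$ and white otherwise; $B=B_{\mathcal I(\sigma)}$. Then $I_1=I$ (Lemma~\ref{lem:I1}), so $\pi_I$ is defined on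
\[
\mathrm{GI}(B)\subset\mathrm{CM}(B)\subset\mathcal F(I,n).
\]
The largest of these three categories depends only on $v$, and so does $\mathcal C^v$; the other two involve $w$, as does $\mathcal C_w$. One would therefore guess that $\pi_I$ maps $\mathcal F(I,n)$ onto $\mathcal C^v$ and that passing to $\mathrm{CM}(B)$ cuts the image down to $\mathcal C_{v,w}$. The first guess is correct. The second is false in general, and the Ext condition is what repairs it, at the price of an additive closure. The following statement was posed as a conjecture in \cite{Riordan}.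

\begin{theorem}\label{thm:main}
For all $0<k<n$, $v\in{}^kW_{\max}$ and $w\ge v$,
\[
\operatorname{add}\big(\pi_I(\mathrm{GI}(B_{\mathcal I(\sigma)}))\big)=\mathcal C_{v,w}.
\]
\end{theorem}

The formulas defining $M_J$ make sense for a subset $A\subset[n]$ of any size and give a representation $M_A$ of $Q$. For $0\le m\le n$ there is a canonical inclusion $M_{v^{-1}[m]}\subset M_{w^{-1}[m]}$ (see \eqref{eq:incl} and \eqref{eq:tableau}), and
\[
E_m=M_{w^{-1}[m]}/M_{v^{-1}[m]}
\]
is a $\Pi$-module, zero for $m=0$ and $m=n$. An object $P$ of $\mathcal C_{v,w}$ is \emph{Ext-projective} in $\mathcal C_{v,w}$ if $\operatorname{Ext}^1_\Pi(P,X)=0$ for all $X\in\mathcal C_{v,w}$.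

\begin{theorem}\label{thm:more}
With the same notation:
\begin{enumerate}
\item[(1)] $\pi_I(\mathcal F(I,n))=\mathcal C^v$ up to isomorphism. If $M\in\mathcal F(I,n)$ and $\pi_I(M)\in\mathcal C_w$, then $M\in\mathrm{CM}(B)$. Moreover
\[
\mathrm{GI}(B)=\{M\in\mathcal F(I,n):\operatorname{Ext}^1_C(B^\vee,M)=0,\ \pi_I(M)\in\mathcal C_{v,w}\};
\]
in particular $B^\vee\in\mathrm{GI}(B)$.
\item[(2)] $\operatorname{add}(\pi_I(B^\vee))=\operatorname{add}\big(\bigoplus_{m=1}^{n-1}E_m\big)$ is exactly the class of Ext-projectives of $\mathcal C_{v,w}$, and every $X\in\mathcal C_{v,w}$ is the end term of an exact sequence $0\to L\to E'\to X\to0$ with $L\in\mathcal C_{v,w}$ and $E'$ in this class.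
\item[(3)] For every $X\in\mathcal C_{v,w}$ there is $N\in\mathrm{GI}(B)$ with $\pi_I(N)\cong X\oplus P$, where $P\cong\pi_I(Y)$ with $Y\in\operatorname{add}(B^\vee)$; so $P$ is Ext-projective in $\mathcal C_{v,w}$.
\item[(4)] If $M_I\in\mathrm{GI}(B)$ (equivalently, $\operatorname{Ext}^1_C(B^\vee,M_I)=0$), then ``$\operatorname{add}$'' can be omitted in Theorem~\ref{thm:main}: every $X\in\mathcal C_{v,w}$ is isomorphic to $\pi_I(M)$ for some $M\in\mathrm{GI}(B)$.
\item[(5)] In general ``$\operatorname{add}$'' cannot be omitted, and in general $\pi_I(\mathrm{CM}(B))\not\subset\mathcal C_w$.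
\end{enumerate}
\end{theorem}

\subsection*{The method}
Both sides are made concrete. A module in $\mathrm{CM}(C)$ is a cyclic sequence of $n$ lattices in one vector space over $\mathbb C((t))$; membership in $\mathcal F(J,a)$ and the group $\operatorname{Ext}^1_C(M_J,M)$ can be read off from the lattices (Section~\ref{sec:lattices}). On the other side, each $A\subset[n]$ gives a two-term complex attached to a $\Pi$-module, and $\mathcal C^v$ and $\mathcal C_w$ are the vanishing loci of $H^0$ for the sets $v^{-1}[m]$ and of $H^1$ for the sets $w^{-1}[m]$ (Section~\ref{sec:Pi}). The bridge is a combinatorial fact: cutting the circle at the vertices $n$ and $j-1$ splits $I$ into two of the sets $v^{-1}[m]$ and splits $\widetilde I_j$ into the corresponding two sets $w^{-1}[m]$ (Sections~\ref{sec:lift} and~\ref{sec:necklace}). This yields the comparison of $\mathcal C_w$ with $\mathrm{CM}(B)$ and $\mathrm{GI}(B)$ in Section~\ref{sec:key}, and a universal extension finishes the proof in Section~\ref{sec:main}. Section~\ref{sec:examples}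 shows these steps for $n=4$.

\section{Rank one modules and lattices}\label{sec:lattices}

\subsection*{Permutations}
We write permutations in one-line notation. The length $\ell(u)$ is the number of inversions, and $\ell(s_iu)<\ell(u)$ if and only if $u^{-1}(i)>u^{-1}(i+1)$. Passing from $v$ to another element of $W^kv$ rearranges the entries of $v^{-1}$ within the positions $[k]$ and within the positions $[k+1,n]$. Hence
\begin{equation}\label{eq:max}
v\in{}^kW_{\max}\iff v^{-1}\text{ is decreasing on }[k]\text{ and on }[k+1,n].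
\end{equation}
We use the tableau criterion \cite[Ch.~2]{BB}: $u\le u'$ if and only if, for every $a$, the sorted sets satisfy $u[a]\le u'[a]$ entrywise, equivalently $\#(u[a]\cap[i])\ge\#(u'[a]\cap[i])$ for all $a,i$. Also $u\le u'$ if and only if $u^{-1}\le u'^{-1}$. Thus $v\le w$ means
\begin{equation}\label{eq:tableau}
\#(v^{-1}[m]\cap[i])\ge\#(w^{-1}[m]\cap[i])\qquad\text{for all }m,i.
\end{equation}

\subsection*{Representations}
Let $K=\mathbb C((t))$. Vertex $0$ means vertex $n$, and \emph{step $i$}, for $i\in[n]$, means the pair of arrows $x\colon i-1\to i$ and $y\colon i\to i-1$. A \emph{representation} is a representation of $Q$ with $xy=yx$; then $t=xy$ commutes with all arrows and with all homomorphisms.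

The $\Pi$-modules are the finite-dimensional representations $X$ with $X_0=X_n=0$, where $X_i=e_iX$. On them $x^n=y^n=0$, so $t^n=0$ and they are $R$-modules. A homomorphism from a $\Pi$-module to a representation on which every element is killed by a power of $t$ is $R$-linear, since power series act on both sides through polynomials.

Let $C_0$ be the uncompleted algebra with the relations of $C$. Every path in it equals $t^cx^ae_i$ or $t^cy^ae_i$, and $x^n=y^{n-k}x^{n-k}=t^{n-k}$, $y^n=y^kx^k=t^k$. So $C_0$ is generated over $\mathbb C[t]$ by finitely many paths, its arrow-adic and $t$-adic topologies coincide, and $C=R\otimes_{\mathbb C[t]}C_0$. Thus $C$-modules are the representations in $R$-modules with $R$-linear arrows, $xy=yx=t$ and $x^k=y^{n-k}$. Since $t$ is central, $M[1/t]$ is a $C$-module for every $C$-module $M$. A finite-dimensional $C$-module vanishing at $n$ is a $\Pi$-module, and between two such modules the $C$- and $\Pi$-homomorphisms are the same. A $\Pi$-module need not be a $C$-module, because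 $x^k=y^{n-k}$ can fail.

\subsection*{The modules $M_A$, $N_A$, $D_A$}
For any $A\subset[n]$ let $M_A$ have $R$ at every vertex, with basis element $1_i$ at $i$; at step $i$, $x$ acts by $1$ and $y$ by $t$ if $i\in A$, and $x$ acts by $t$ and $y$ by $1$ if $i\notin A$. Let $D_A=M_A[1/t]/M_A$; it has $K/R$ at every vertex and the arrows are given by the same formulas. For $|A|=k$ both are $C$-modules.

Let $Z$ be a representation in $R$-modules with $xy=yx=t$. An $R$-linear homomorphism $M_A\to Z$ is a family $\xi_i\in e_iZ$, the images of the $1_i$, with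
\begin{equation}\label{eq:homM}
\xi_i=x\xi_{i-1}\quad(i\in A),\qquad\xi_{i-1}=y\xi_i\quad(i\notin A).
\end{equation}
The conditions for the remaining arrows follow: for $i\in A$ we get $y\xi_i=yx\xi_{i-1}=t\xi_{i-1}$, and for $i\notin A$ we get $x\xi_{i-1}=xy\xi_i=t\xi_i$. Dually, an $R$-linear homomorphism $Z\to D_A$ is a family of $R$-linear maps $\varphi_i\colon e_iZ\to K/R$ with
\begin{equation}\label{eq:homD}
\varphi_{i-1}=\varphi_ix\quad(i\in A),\qquad\varphi_i=\varphi_{i-1}y\quad(i\notin A);
\end{equation}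
for $i\in A$ this implies $\varphi_{i-1}y=\varphi_ixy=t\varphi_i$, and for $i\notin A$ it implies $\varphi_ix=\varphi_{i-1}yx=t\varphi_{i-1}$.

Suppose $|A|=|A'|$ and $\gamma_i=\#(A\cap[i])-\#(A'\cap[i])\ge0$ for all $i$. Then
\begin{equation}\label{eq:incl}
M_A\hookrightarrow M_{A'},\qquad 1_i\mapsto t^{\gamma_i}1_i,
\end{equation}
satisfies \eqref{eq:homM}, because $\gamma_i-\gamma_{i-1}$ is $1$ on $A\setminus A'$, $-1$ on $A'\setminus A$ and $0$ elsewhere. It is the identity at $n$, its cokernel is $R/t^{\gamma_i}$ at vertex $i$, and such inclusions compose. For $|A|=m$ the pair $[m],A$ satisfies the hypothesis, and we put $N_A=M_A/M_{[m]}$. In $M_{[m]}$ the arrows $x$ at steps $\le m$ and $y$ at steps $>m$ act by $1$, so $M_{[m]}$ is generated by its vertex $n$, and it is the $R$-submodule of $M_A$ generated by $e_nM_A$. Hence $N_A$ is a $\Pi$-module, $N_{[m]}=0$, and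
\begin{equation}\label{eq:dimN}
\dim N_A=\sum_{i=1}^n\big(\#([m]\cap[i])-\#(A\cap[i])\big)=\sum_{a\in A}a-\sum_{a=1}^ma,
\end{equation}
since an element $a$ lies in $[i]$ for $n+1-a$ values of $i$.

\subsection*{Coordinates}
Let $Y$ be a $C$-module on which $t$ is invertible; then all arrows are invertible. Fix a $k$-subset $J$, and let $\theta^J_i\colon e_nY\to e_iY$ be the composite over the steps $l=1,\dots,i$ of $x$ (if $l\in J$) or $y^{-1}$ (if $l\notin J$). As $x$ and $y$ commute, $\theta^J_n=x^ky^{-(n-k)}=1$. Identify every $e_iY$ with $e_nY$ through $\theta^J_i$. Then the arrows act as in $M_J$, so $Y\cong M_J[1/t]\otimes_Ke_nY$, and a homomorphism of such modules is one $K$-linear map, the same at all vertices. So $C[1/t]$-modules are equivalent to $K$-vector spaces, and their short exact sequences split.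

Let $M\in\mathrm{CM}(C)$ and $V=e_nM[1/t]$, of dimension $r$. The \emph{$J$-coordinates} of $M$ are the lattices (free $R$-submodules of rank $r$)
\[
L^J_i=(\theta^J_i)^{-1}(e_iM)\subset V,\qquad i\in\mathbb Z/n .
\]
The lattice $L_0:=L^J_0=L^J_n=e_nM$ does not depend on $J$. At step $i$ we have $L^J_{i-1}\subset L^J_i$ if $i\in J$ and $L^J_i\subset L^J_{i-1}$ if $i\notin J$. Since $y^{-1}=t^{-1}x$, we have $\theta^J_i=x^it^{\#(J\cap[i])-i}$, so
\begin{equation}\label{eq:change}
L^{J'}_i=t^{\#(J\cap[i])-\#(J'\cap[i])}L^J_i\qquad(0\le i\le n).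
\end{equation}
In particular, $M_{J'}$ has $J$-coordinates
\begin{equation}\label{eq:rankone}
L^J_l=t^{c_l}R,\qquad c_l=\#(J'\cap[l])-\#(J\cap[l]).
\end{equation}
A homomorphism $M\to M'$ in $\mathrm{CM}(C)$ is a $K$-linear map $V\to V'$ carrying each $L^J_i$ into $L'^J_i$; it is surjective if and only if it carries each $L_i^J$ onto $L_i'^J$.

\begin{lemma}\label{lem:coord}
\begin{enumerate}
\item[(a)] $M\in\mathcal F(J,a)$ if and only if $L^J_a\subset L^J_b$ for all $b$. The class $\mathcal F(J,a)$ is closed under finite direct sums and under quotients that lie in $\mathrm{CM}(C)$.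
\item[(b)] If $M\in\mathcal F(I,n)$, the image of every monomorphism $M_I^r\to M$ surjecting at $n$ is the submodule equal to $L_0$ at every vertex in $I$-coordinates. So $\pi_I$ is an additive functor, $\pi_I(M)_i=L^I_i/L_0$, and $\pi_I(M)$ is a submodule of $D_I^r$.
\end{enumerate}
\end{lemma}

\begin{proof}
A homomorphism $M_J^s\to M$ is a linear map $f\colon K^s\to V$ with $f(R^s)\subset L^J_b$ for all $b$. It is a monomorphism surjecting at $a$ if and only if $f$ is injective and $f(R^s)=L^J_a$; such an $f$ exists if and only if $L^J_a$ lies in all $L^J_b$. Inclusions of lattices are preserved by direct sums and by taking images. This proves (a). For (b), the image is $f(R^r)=L_0$ at each vertex; homomorphisms preserve $L_0$; and $L_i^I/L_0\subset V/L_0\cong(K/R)^r$ with the arrows of $D_I^r$.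
\end{proof}

So $\mathcal F(J,a)$ says that the smallest lattice sits at $a$. We shall also need the opposite condition: let $\mathcal G(J,b)$ be the class of $M\in\mathrm{CM}(C)$ with $L^J_a\subset L^J_b$ for all $a$.

\subsection*{Extensions}
Let $M\in\mathrm{CM}(C)$ have $J$-coordinates $L_i=L^J_i$. A \emph{compatible family} is a family $\eta_i\in V/L_i$ $(i\in\mathbb Z/n)$ such that, at each step $i$, $\eta_{i-1}$ and $\eta_i$ agree modulo $L_{i-1}+L_i$, which is the larger of the two lattices. It is \emph{constant} if $\eta_i=\eta+L_i$ for one $\eta\in V$ and all $i$.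

\begin{lemma}\label{lem:ext}
There is an exact sequence
\begin{equation}\label{eq:ext}
V\to\operatorname{Hom}_C(M_J,M[1/t]/M)\to\operatorname{Ext}^1_C(M_J,M)\to0,
\end{equation}
in which the middle term is the space of compatible families and the image of $V$ is the space of constant families. Moreover:
\begin{enumerate}
\item[(a)] $\operatorname{Ext}^1_C(M_J,M)$ is finite-dimensional.
\item[(b)] If there are vertices $l_0,l_1$ such that the lattices $L_l$ weakly increase along both arcs of the circle from $l_0$ to $l_1$, then $\operatorname{Ext}^1_C(M_J,M)=0$.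
\end{enumerate}
\end{lemma}

\begin{proof}
If $t$ is invertible on $Y$, then $\operatorname{Ext}^1_C(M_J,Y)=0$: given $0\to Y\to E\to M_J\to0$, the localized sequence $0\to Y\to E[1/t]\to M_J[1/t]\to0$ splits, and $E\to E[1/t]\to Y$ is a retraction. Also $\operatorname{Hom}_C(M_J,M[1/t])=V$. Apply $\operatorname{Hom}_C(M_J,-)$ to $0\to M\to M[1/t]\to M[1/t]/M\to0$ to get \eqref{eq:ext}. In $J$-coordinates the arrows occurring in \eqref{eq:homM} are the projections between $V/L_{i-1}$ and $V/L_i$, so \eqref{eq:homM} is compatibility.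

(a) Subtracting a constant family, we may take $\eta_0=0$. All $\eta_i$ have the same image in $V/\sum_lL_l$, so $\eta_i$ lies in the finite-dimensional space $(\sum_lL_l)/L_i$.

(b) Let $\eta\in V$ lift $\eta_{l_0}$. If $l'$ follows $l$ on one of the arcs and $\eta_l=\eta+L_l$, then $L_l\subset L_{l'}$ and compatibility give $\eta_{l'}=\eta+L_{l'}$. The two arcs cover all vertices.
\end{proof}

For $M=M_{J'}$, condition (b) says that the exponents $c_l$ of \eqref{eq:rankone} weakly decrease along both arcs from a maximum to a minimum; we then call $(c_l)$ \emph{unimodal}. In particular $\operatorname{Ext}^1_C(M_J,M_J)=0$.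

\section{Three test cases}\label{sec:examples}

This section borrows one fact from Lemma~\ref{lem:ideal}: $\mathfrak I_{u^{-1}w_0}\cong\bigoplus_{m=1}^{n-1}N_{u^{-1}[m]}$ for $u\in W$. Small subsets are written without braces.

\subsection*{The case $w=v$}
Here $\sigma$ is the identity and $I_j=\widetilde I_j=I$ for all $j$. By \eqref{eq:CMB} and Lemma~\ref{lem:coord}, all lattices $L^I_l$ of a module in $\mathrm{CM}(B)$ coincide, so $\pi_I$ vanishes on $\mathrm{CM}(B)$. An object $X$ of $\mathcal C^v\cap\mathcal C_v$ has $\operatorname{Hom}(X,X)=0$. Both sides of Theorem~\ref{thm:main} are zero.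

\subsection*{The case $I=[k]$, $w=w_0$}
By \eqref{eq:max}, $v^{-1}=(k,\dots,1,n,\dots,k+1)$, and $\sigma^{-1}=w_0v$ sends $l$ to $l-k$ modulo $n$. So $I_j=[j,j+k-1]$ and $\widetilde I_j=[j-k,j-1]$ modulo $n$. The relations give $x^{k+c}=t^cy^{n-k-c}$ and $y^{n-k+c}=t^cx^{k-c}$, so $Ce_i$ is a cyclic $R$-module at each vertex, and the surjection $Ce_i\to M_{[i+1,i+k]}$, $e_i\mapsto1_i$, is an isomorphism. Hence $B\cong B^\vee\cong C$ and $\mathrm{GI}(B)=\mathrm{CM}(B)=\mathrm{CM}(C)$. Also $\mathcal C_{w_0}=\operatorname{Fac}(\Pi)$ is the category of all $\Pi$-modules. The theorem says that the modules $\pi_{[k]}(M)=M/Ce_nM$ have additive closure $\mathcal C^v$; this part of the story is Proposition~\ref{prop:Cv}.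

\subsection*{A case with $n=4$}
Let $k=2$, $v^{-1}=(3,1,4,2)$, $w^{-1}=(4,2,3,1)$. The sets $v^{-1}[m]=3,\,13,\,134$ are entrywise below $w^{-1}[m]=4,\,24,\,234$, so $v\le w$, and $I=13$. Since $\sigma^{-1}$ sends $v^{-1}(a)$ to $w^{-1}(a)$, the permutation $\sigma$ swaps $1\leftrightarrow2$ and $3\leftrightarrow4$. Thus $I_j$ contains the earlier element of each pair in the order $<_j$ and $\widetilde I_j$ the later one:
\[
(I_j)=(13,\,23,\,13,\,14),\qquad(\widetilde I_j)=(24,\,14,\,24,\,23).
\]

\emph{The category $\mathcal C_{v,w}$.} By \eqref{eq:incl}, $N_3$ has basis $1_2,\ 1_1=y1_2$; $N_{134}$ has basis $1_2,\ 1_3=x1_2$; and $N_{13}=S_2$. By \eqref{eq:homM}, $\operatorname{Hom}(N_3,X)=\ker(x\colon X_2\to X_3)$ and $\operatorname{Hom}(N_{134},X)=\ker(y\colon X_2\to X_1)$. So $X\in\mathcal C^v$ if and only if both arrows out of vertex $2$ are injective. Then both arrows into vertex $2$ vanish, because $yx=0$ on $X_1$ and $xy=0$ on $X_3$. The modules $N_4,N_{24},N_{234}$ are generated by vertices $1$ and $3$, so $X_2=xX_1+yX_3$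 for $X\in\mathcal C_w$. Hence $X_2=0$ on $\mathcal C_{v,w}$. As $S_1$ and $S_3$ are quotients of $N_{234}$ and $N_4$, we get $\mathcal C_{v,w}=\operatorname{add}(S_1\oplus S_3)$.

\emph{The modules over $C$.} Formula \eqref{eq:rankone} gives the exponents $(c_0,c_1,c_2,c_3)$ below, and Lemma~\ref{lem:coord}(b) gives $\pi_I$ from the second column; $U$ has top $S_2$ and socle $S_1\oplus S_3$.
\[
\begin{array}{c|c|c|c}
M&\text{$24$-coordinates}&\text{$13$-coordinates}&\pi_I(M)\\\hline
M_{13}&(0,1,0,1)&(0,0,0,0)&0\\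
M_{14}&(0,1,0,0)&(0,0,0,-1)&S_3\\
M_{23}&(0,0,0,1)&(0,-1,0,0)&S_1\\
M_{24}&(0,0,0,0)&(0,-1,0,-1)&S_1\oplus S_3\\
M_{34}&(0,0,-1,0)&(0,-1,-1,-1)&U
\end{array}
\]
If $M\in\mathrm{CM}(B)$, then $M\in\mathcal F(13,4)\cap\mathcal F(13,2)$, so $L^I_2=L_0$ and $\pi_I(M)_2=0$. The modules $M_{14}$ and $M_{23}$ are summands of $B$. The exponents of $M_{J'}$ in $J$-coordinates are the difference of two rows of one column; for $J'\in\{14,23\}$ and $J\in\{14,23,24\}$ they are $0$, $(0,1,0,0)$, $(0,0,0,1)$ or $\pm(0,1,0,-1)$, all unimodal. So $M_{14},M_{23}\in\mathrm{GI}(B)$ and the theorem holds. Three features carry over to the general proof.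

First, the sets $w^{-1}[m]$ are pieces of the reverse necklace: $4=\widetilde I_3\cap[3,4]$, $234=\widetilde I_3\cup[3,4]$, and $24=\widetilde I_1$.

Second, $U\in\mathcal C^v$ fails to lie in $\mathcal C_w$ for the same reason that $M_{34}$ fails to lie in $\mathrm{CM}(B)$. In $\widetilde I_1$-coordinates the lattice $t^{-1}R$ of $M_{34}$ at vertex $2$ sticks out of $L_0=R$. Reducing modulo $L_0$ gives the nonzero map $U\to S_2\subset D_{24}=D_{w^{-1}[2]}$, and objects of $\mathcal C_w$ admit no nonzero map to $D_{w^{-1}[m]}$ (Lemma~\ref{lem:H} and Proposition~\ref{prop:Cw}).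

Third, $M_{13}\in\mathrm{CM}(B)$ is not in $\mathrm{GI}(B)$. In $24$-coordinates its compatible families with $\eta_0=0$ have $\eta_2=0$ and $\eta_1,\eta_3\in R/tR$ arbitrary, and the constant ones have $\eta_1=\eta_3$; so $\operatorname{Ext}^1_C(M_{24},M_{13})\cong\mathbb C$. In the same coordinates $M_{13}=M_{14}\cap M_{23}$ and $M_{24}=M_{14}+M_{23}$, which gives
\[
0\to M_{13}\to M_{14}\oplus M_{23}\to M_{24}\to0 .
\]
Extending by the summand $M_{24}$ of $B^\vee$ moves $M_{13}$ into $\mathrm{GI}(B)$, and it changes $\pi_I$ only by adding the direct summand $\pi_I(M_{24})$. This is where ``$\operatorname{add}$'' enters.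

\section{Two-term complexes and the categories $\mathcal C_w$, $\mathcal C^v$}\label{sec:Pi}

The category $\mathcal C^v$ is defined by the vanishing of a Hom functor, while $\mathcal C_w$ is defined by generation, which is harder to test. We put both on the same footing by completing the equations \eqref{eq:homM} to a complex. For $A\subset[n]$ and a $\Pi$-module $X$ let
\[
\partial_A\colon\bigoplus_{l=1}^{n-1}X_l\longrightarrow\bigoplus_{i\in A}X_i\oplus\bigoplus_{i\in[n]\setminus A}X_{i-1},\qquad
(\partial_A\xi)_i=\begin{cases}x\xi_{i-1}-\xi_i&(i\in A),\\ \xi_{i-1}-y\xi_i&(i\notin A),\end{cases}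
\]
with one summand of the target for each step and $\xi_0=\xi_n=0$. Put $H^0_A(X)=\ker\partial_A$ and $H^1_A(X)=\operatorname{coker}\partial_A$; these are $R$-modules of finite length. For $A=\emptyset$ and $A=[n]$ the map $\partial_A$ is triangular with invertible diagonal, so both groups vanish. Source and target are exact functors of $X$, so by the snake lemma a short exact sequence $0\to X'\to X\to X''\to0$ gives
\begin{equation}\label{eq:six}
0\to H^0_A(X')\to H^0_A(X)\to H^0_A(X'')\to H^1_A(X')\to H^1_A(X)\to H^1_A(X'')\to0 .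
\end{equation}
With $d_l=\dim X_l$ and $d_0=d_n=0$,
\begin{equation}\label{eq:euler}
\dim H^0_A(X)-\dim H^1_A(X)=\sum_{i=1}^nd_{i-1}-\sum_{i\in A}d_i-\sum_{i\notin A}d_{i-1}=\sum_{i\in A}(d_{i-1}-d_i).
\end{equation}

\begin{lemma}\label{lem:detect}
Let $u\in W$. If $H^0_A(Y)=H^1_A(Y)=0$ for all $A=u[m]$, $1\le m\le n-1$, then $Y=0$.
\end{lemma}

\begin{proof}
The right side of \eqref{eq:euler} vanishes for $A=u[m]$, $0\le m\le n$. Subtracting the cases $m$ and $m-1$ gives $d_{i-1}=d_i$ for $i=u(m)$, hence for all $i\in[n]$. So all $d_i$ equal $d_n=0$.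
\end{proof}

Recall Matlis duality: for an $R$-module $Z$ of finite length put $Z^\vee=\operatorname{Hom}_R(Z,K/R)$. Since $K/R$ is an injective $R$-module, the functor is exact, and since $(R/t^a)^\vee\cong R/t^a$, it kills no nonzero module. So $f$ is injective (bijective) if $f^\vee$ is surjective (bijective). The notation $B^\vee$ for the reverse necklace module is unrelated.

\begin{lemma}\label{lem:H}
Naturally in the $\Pi$-module $X$,
\begin{enumerate}
\item[(a)] $\operatorname{Hom}_\Pi(N_A,X)\cong H^0_A(X)$;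
\item[(b)] $\operatorname{Hom}(X,D_A)\cong H^1_A(X)^\vee$ as $R$-modules.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) An $R$-linear homomorphism $M_A\to X$ kills $e_nM_A$, so it factors through $N_A$. By \eqref{eq:homM} such homomorphisms are the solutions of $\partial_A\xi=0$.

(b) By exactness, $H^1_A(X)^\vee=\ker\partial_A^\vee$ is the space of families $(\psi_i)_{i\in[n]}$, with $\psi_i\in X_i^\vee$ for $i\in A$ and $\psi_i\in X_{i-1}^\vee$ for $i\notin A$, such that $\sum_i\psi_i((\partial_A\xi)_i)=0$ for all $\xi$. Each $\psi_i$ defines functionals at both ends of step $i$: put $(\psi_i',\psi_i'')=(\psi_ix,\psi_i)$ if $i\in A$ and $(\psi_i',\psi_i'')=(\psi_i,\psi_iy)$ if $i\notin A$, so that $\psi'_i\in X_{i-1}^\vee$, $\psi''_i\in X_i^\vee$ and $\psi_i((\partial_A\xi)_i)=\psi_i'(\xi_{i-1})-\psi_i''(\xi_i)$. The condition is therefore $\psi_l''=\psi_{l+1}'$ for $1\le l\le n-1$. Calling the common value $\varphi_l$, with $\varphi_0=\varphi_n=0$, we obtain a solution of \eqref{eq:homD}. Conversely, a solution of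 \eqref{eq:homD} arises from exactly one family, namely $\psi_i=\varphi_i$ for $i\in A$ and $\psi_i=\varphi_{i-1}$ for $i\notin A$.
\end{proof}

\begin{lemma}\label{lem:H1Ext}
If $H^1_A(X)=0$, then $\operatorname{Ext}^1_\Pi(N_A,X)=0$. More generally, an exact sequence $0\to X\to Z\to N_A\to0$ of $\Pi$-modules splits if $H^1_A(X)\to H^1_A(Z)$ is injective.
\end{lemma}

\begin{proof}
By \eqref{eq:six}, $H^0_A(Z)\to H^0_A(N_A)$ is onto, so by Lemma~\ref{lem:H}(a) the identity of $N_A$ lifts to $Z$.
\end{proof}

The converse fails: for $A=[m]$ we have $N_A=0$, while \eqref{eq:euler} gives $\dim H^1_A(X)=d_m$. It is $H^1_A$, which is right exact and satisfies \eqref{eq:euler}, that describes $\mathcal C_w$.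

\begin{lemma}\label{lem:nested}
If $A\subset A'$ or $A'\subset A$, then $H^1_A(N_{A'})=0$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:H}(b) it suffices to show that every $\varphi\colon N_{A'}\to D_A$ is zero. Let $\xi_i=\varphi(1_i)\in K/R$, so $\xi_0=\xi_n=0$. By \eqref{eq:homM} for $A'$: $\xi_i=\xi_{i-1}$ at steps where $A$ and $A'$ agree, $\xi_i=t\xi_{i-1}$ for $i\in A'\setminus A$, and $\xi_{i-1}=t\xi_i$ for $i\in A\setminus A'$. If $A\subset A'$, start from $\xi_0=0$ and go up; if $A'\subset A$, start from $\xi_n=0$ and go down.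
\end{proof}

\begin{lemma}\label{lem:ideal}
For $u\in W$ and $i\in[n-1]$ we have $\mathfrak I_ue_i\cong N_{u[i+1,n]}$ as left modules. Hence $\mathfrak I_{u^{-1}w_0}\cong\bigoplus_{m=1}^{n-1}N_{u^{-1}[m]}$.
\end{lemma}

\begin{proof}
We use induction on $\ell(u)$. Let $u=e$. In $N_{[i+1,n]}$ the arrows $x$ at steps $>i$ and $y$ at steps $\le i$ act by $1$, so $\Pi e_i\to N_{[i+1,n]}$, $e_i\mapsto1_i$, is onto. The module $\Pi e_i$ is spanned by the elements $x^ay^be_i=y^bx^ae_i$, which vanish if $b\ge i$ or $a\ge n-i$, because no path $y^b$, respectively $x^a$, of that length starts at $i$ in the quiver of $\Pi$. So $\dim\Pi e_i\le i(n-i)$, while \eqref{eq:dimN} gives $\dim N_{[i+1,n]}=\sum_{l=i+1}^nl-\sum_{l=1}^{n-i}l=i(n-i)$. The map is an isomorphism.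

Let $u=s_ju'$ with $\ell(u)=\ell(u')+1$, that is, $u'^{-1}(j)<u'^{-1}(j+1)$. Put $A'=u'[i+1,n]$ and $m=|A'|$; then $j\in A'$ implies $j+1\in A'$. Now $\mathfrak I_ue_i=\Pi(1-e_j)\,\mathfrak I_{u'}e_i$ is isomorphic to the submodule of $N_{A'}$ generated by the vertices other than $j$. This is $M'/M_{[m]}$, where $M'\subset M_{A'}$ equals $M_{A'}$ at vertices $\ne j$ and equals $xe_{j-1}M_{A'}+ye_{j+1}M_{A'}$ at $j$.

If $j\notin A'$ and $j+1\in A'$, both arrows into $j$ act by $t$, so $M'$ has $tR$ at $j$. It is the image of \eqref{eq:incl} for the pair $s_jA',A'$, where $\gamma_j=1$ and all other $\gamma_l$ vanish; so $M'/M_{[m]}=N_{s_jA'}$. Otherwise $s_jA'=A'$, and either $j\in A'$, so that $x\colon j-1\to j$ acts by $1$, or $j+1\notin A'$, so that $y\colon j+1\to j$ acts by $1$; then $M'=M_{A'}$. In both cases $\mathfrak I_ue_i\cong N_{s_jA'}=N_{u[i+1,n]}$. Finally $u^{-1}w_0[i+1,n]=u^{-1}[n-i]$.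
\end{proof}

\begin{proposition}\label{prop:Cw}
For all $v,w\in W$,
\begin{align*}
\mathcal C^v&=\{X:H^0_{v^{-1}[m]}(X)=0\text{ for }1\le m\le n-1\},\\
\mathcal C_w&=\{X:H^1_{w^{-1}[m]}(X)=0\text{ for }1\le m\le n-1\}.
\end{align*}
In particular $\mathcal C_{v,w}$ is closed under finite direct sums and direct summands.
\end{proposition}

\begin{proof}
We have $\operatorname{Hom}(Y,X)=0$ for all $Y\in\operatorname{Fac}(\mathfrak I_{v^{-1}w_0})$ if and only if $\operatorname{Hom}(\mathfrak I_{v^{-1}w_0},X)=0$; now use Lemmas~\ref{lem:ideal} and~\ref{lem:H}(a). For $\mathcal C_w$, let $A$ run over the sets $w^{-1}[m]$. They are nested, so each $H^1_A$ vanishes on $\mathfrak I_{w^{-1}w_0}$ by Lemma~\ref{lem:nested}, and on $\mathcal C_w$ by right exactness. Conversely, let $H^1_A(X)=0$ for all $A$. Let $X'$ be the sum of the images of all maps $N_A\to X$, and $Y=X/X'$. Then $X'\in\mathcal C_w$, so $H^1_A(X')=0$ and $H^0_A(X)\to H^0_A(Y)$ is onto. Thus every map $N_A\to Y$ lifts to $X$, where its image lies in $X'$; so $H^0_A(Y)=0$.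 Also $H^1_A(Y)=0$ by right exactness. Lemma~\ref{lem:detect} gives $Y=0$, so $X=X'\in\mathcal C_w$.
\end{proof}

A module in $\mathrm{CM}(C)$ comes with maps to $D_J$ for $k$-subsets $J$, whereas Proposition~\ref{prop:Cw} involves subsets of all sizes. The next lemma relates the two.

\begin{lemma}\label{lem:cut}
Let $J\subset[n]$, $j\in[n]$, and let $X$ be a $\Pi$-module. As families $(\varphi_l)$,
\begin{align*}
\operatorname{Hom}(X,D_{J\cap[j,n]})&=\{\varphi\in\operatorname{Hom}(X,D_J):\varphi_l=0\text{ for }0\le l\le j-1\},\\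
\operatorname{Hom}(X,D_{J\cup[j,n]})&=\{\varphi\in\operatorname{Hom}(X,D_J):\varphi_l=0\text{ for }j-1\le l\le n\}.
\end{align*}
\end{lemma}

\begin{proof}
For $A=J\cap[j,n]$ the steps $i\le j-1$ are not in $A$, so \eqref{eq:homD} and $\varphi_0=0$ force $\varphi_l=0$ for $l\le j-1$. For families with this vanishing, the conditions \eqref{eq:homD} at steps $\le j-1$ hold for $A$ and for $J$, and at steps $\ge j$ they are the same for $A$ and $J$. For $A=J\cup[j,n]$ the steps $i\ge j$ are in $A$, so $\varphi_{i-1}=\varphi_ix$ and $\varphi_n=0$ force $\varphi_l=0$ for $l\ge j-1$, and $A$ and $J$ agree at steps $\le j-1$.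
\end{proof}

\section{Lifting $\mathcal C^v$ to $\mathrm{CM}(C)$}\label{sec:lift}

The category $\mathcal C^v$ depends on all the sets $v^{-1}[m]$, and $\pi_I$ only on $I=v^{-1}[k]$. The maximality of $v$ is what makes $I$ determine the others. For $j\in[n]$ put
\[
m_j^-=\#(I\cap[j,n]),\qquad m_j^+=\#(I\cup[j,n])=k+\#([j,n]\setminus I).
\]

\begin{lemma}\label{lem:vsets}
We have $\{a\le k:v^{-1}(a)\ge j\}=[m_j^-]$ and $\{a>k:v^{-1}(a)\ge j\}=[k+1,m_j^+]$. Hence
\[
v^{-1}[m_j^-]=I\cap[j,n],\qquad v^{-1}[m_j^+]=I\cup[j,n].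
\]
Every $m\in[n-1]$ equals $m_j^-$ or $m_j^+$ for some $j$.
\end{lemma}

\begin{proof}
By \eqref{eq:max} the two sets are initial intervals of $[k]$ and $[k+1,n]$, and $v^{-1}$ maps them onto $I\cap[j,n]$ and $[j,n]\setminus I$. For $j=v^{-1}(m)$ the last element of the relevant interval is $m$.
\end{proof}

\begin{proposition}\label{prop:Cv}
\begin{enumerate}
\item[(a)] A $\Pi$-module isomorphic to a submodule of some $D_I^r$ lies in $\mathcal C^v$. In particular $\pi_I(\mathcal F(I,n))\subset\mathcal C^v$.
\item[(b)] Every $X\in\mathcal C^v$ embeds in some $D_I^r$.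
\item[(c)] For every $X\in\mathcal C^v$ there is $M\in\mathcal F(I,n)$ with $\pi_I(M)\cong X$ and $\operatorname{Ext}^1_C(M_I,M)=0$.
\end{enumerate}
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:vsets}, each $A=v^{-1}[m]$ has the form $I\cap[j,n]$ or $I\cup[j,n]$.

(a) Let $X\subset D_I^r$ and $\xi\in H^0_A(X)$. At a step $i$ where $A$ and $I$ agree, $\xi_{i-1}=\xi_i$ in $(K/R)^r$. If $A=I\cap[j,n]$, then $\xi_n=0$ gives $\xi_l=0$ for $l\ge j-1$, and then $\xi_{i-1}=y\xi_i=0$ for $i=j-1,\dots,1$. If $A=I\cup[j,n]$, then $\xi_0=0$ gives $\xi_l=0$ for $l\le j-1$, and then $\xi_i=x\xi_{i-1}=0$ for $i=j,\dots,n$. So $X\in\mathcal C^v$ by Proposition~\ref{prop:Cw}. The last claim follows from Lemma~\ref{lem:coord}(b).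

(b) Let $Y$ be the intersection of the kernels of all $\psi\in\operatorname{Hom}(X,D_I)$. As $X$ is finite-dimensional, finitely many $\psi$ suffice, so $X/Y$ embeds in some $D_I^r$ and lies in $\mathcal C^v$ by (a). By Lemma~\ref{lem:cut}, every map $X\to D_A$ has the same kernel as some map $X\to D_I$, so it kills $Y$. Thus $\operatorname{Hom}(X/Y,D_A)\to\operatorname{Hom}(X,D_A)$ is bijective, and so is $H^1_A(X)\to H^1_A(X/Y)$ by Lemma~\ref{lem:H}(b). In
\[
0=H^0_A(X/Y)\to H^1_A(Y)\to H^1_A(X)\to H^1_A(X/Y)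
\]
the last map is injective, so $H^1_A(Y)=0$. Also $H^0_A(Y)\subset H^0_A(X)=0$. By Lemma~\ref{lem:detect}, $Y=0$.

(c) Any embedding as in (b) produces a lift of $X$; the Ext condition comes from choosing the embedding through which all maps to $D_I$ factor. Let $\psi_1,\dots,\psi_r$ generate the $R$-module $\operatorname{Hom}(X,D_I)$, which has finite length by Lemma~\ref{lem:H}(b). By the proof of (b), $\psi=(\psi_a)\colon X\to D_I^r$ is injective; identify $X$ with its image and let $M$ be its preimage in $M_I[1/t]^r$. Then $M$ is a $C$-submodule, finitely generated and torsion-free over $R$, so $M\in\mathrm{CM}(C)$. It contains $M_I^r$ with equality at $n$, so $M\in\mathcal F(I,n)$ and $\pi_I(M)\cong X$. Also $M[1/t]/M=D_I^r/X$.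

By \eqref{eq:ext}, each class in $\operatorname{Ext}^1_C(M_I,M)$ comes from some $f\colon M_I\to D_I^r/X$. Subtracting the constant family given by a lift of $f(1_n)$ to $K^r$, we may assume $f(1_n)=0$, so that $f$ factors through $N_I$. Let $Z$ be the pullback of $D_I^r\to D_I^r/X$ along $f\colon N_I\to D_I^r/X$. It sits in $0\to X\to Z\to N_I\to0$, so it is a $\Pi$-module, and the projection $Z\to D_I^r$ extends $\psi$. The image of the $R$-linear map $\operatorname{Hom}(Z,D_I)\to\operatorname{Hom}(X,D_I)$ contains all $\psi_a$, so this map is onto, and $H^1_I(X)\to H^1_I(Z)$ is injective by Lemma~\ref{lem:H}(b). By Lemma~\ref{lem:H1Ext}, $Z\to N_I$ splits, so $f$ lifts to a map $N_I\to D_I^r$. This map is zero by Lemmas~\ref{lem:H}(b) and~\ref{lem:nested}. So $f=0$.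
\end{proof}

\begin{remark}
Part (b) fails without the maximality of $v$. For $n=3$, $k=1$, $v=e$ we have $I=\{1\}$ and $N_{v^{-1}[m]}=N_{[m]}=0$, so $\mathcal C^v$ contains $S_2$; but $y\colon2\to1$ acts by $1$ on $D_I$, so $S_2$ does not embed in $D_I^r$.
\end{remark}

\section{Combinatorics of the reverse necklace}\label{sec:necklace}

\subsection*{The reverse necklace and the sets $w^{-1}[m]$}
The hypothesis $v\le w$ enters the proof only in this subsection, through \eqref{eq:tableau}.

\begin{lemma}\label{lem:I1}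
We have $v^{-1}(a)\le w^{-1}(a)$ for $a\le k$ and $v^{-1}(a)\ge w^{-1}(a)$ for $a>k$. In particular $I_1=I$.
\end{lemma}

\begin{proof}
For $a\le k$, \eqref{eq:max} and the tableau criterion give $v^{-1}(a)=\min v^{-1}[a]\le\min w^{-1}[a]\le w^{-1}(a)$. Passing to complements reverses the inequalities \eqref{eq:tableau}, so $v^{-1}[a,n]\ge w^{-1}[a,n]$ entrywise, and for $a>k$ we get $v^{-1}(a)=\max v^{-1}[a,n]\ge\max w^{-1}[a,n]\ge w^{-1}(a)$. For $l=v^{-1}(a)$ we have $\sigma^{-1}(l)=w^{-1}(a)$. If $a\le k$, either $l<\sigma^{-1}(l)$ or $l$ is a black fixed point; if $a>k$, either $l>\sigma^{-1}(l)$ or $l$ is a white fixed point. So $l\in I_1$ if and only if $a\le k$.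
\end{proof}

\begin{lemma}\label{lem:wsets}
Let $j\in[n]$ and $J=\widetilde I_j$. Then $|J|=k$,
\[
w^{-1}[m_j^-]=J\cap[j,n],\qquad w^{-1}[m_j^+]=J\cup[j,n],
\]
and $g_i=\#(I\cap[i])-\#(J\cap[i])$ satisfies $g_i\ge0$ for $0\le i\le n$ and $g_0=g_{j-1}=g_n=0$.
\end{lemma}

\begin{proof}
Let $l=w^{-1}(a)$, so $\sigma(l)=v^{-1}(a)$; a fixed $l$ is black if and only if $a\le k$. For $p<q$ in $[n]$ we have $p<_jq$ unless $p<j\le q$. By Lemma~\ref{lem:I1}, for $a\le k$ we get $l\in J$ unless $v^{-1}(a)<j\le w^{-1}(a)$, and for $a>k$ we get $l\in J$ if and only if $w^{-1}(a)<j\le v^{-1}(a)$.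

So $l\in J\cap[j,n]$ if and only if $a\le k$, $v^{-1}(a)\ge j$ and $w^{-1}(a)\ge j$; the third condition follows from the first two, and the first two say $a\in[m_j^-]$ by Lemma~\ref{lem:vsets}. For $l<j$, we have $l\in J$ if and only if $a\le k$ or $v^{-1}(a)\ge j$, that is, $a\in[m_j^+]$. For $a>m_j^+$ we have $w^{-1}(a)\le v^{-1}(a)<j$, so $[j,n]\subset w^{-1}[m_j^+]$. This proves both formulas. Since $m_j^-+m_j^+=k+(n-j+1)$, we get $|J|=m_j^-+m_j^+-(n-j+1)=k$.

For $u\in\{v,w\}$ put $\nu^\pm_i(u)=\#(u^{-1}[m_j^\pm]\cap[i])$. For $i\le j-1$, Lemma~\ref{lem:vsets} and the second formula give $g_i=\nu_i^+(v)-\nu_i^+(w)$. For $i\ge j-1$, counting elements in $[i+1,n]$ gives $g_i=\#(J\cap[i+1,n])-\#(I\cap[i+1,n])=\nu^-_i(v)-\nu^-_i(w)$, which is $0$ for $i=j-1$. Both are nonnegative by \eqref{eq:tableau}.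
\end{proof}

By \eqref{eq:tableau} and \eqref{eq:incl}, $E_m=M_{w^{-1}[m]}/M_{v^{-1}[m]}=N_{w^{-1}[m]}/N_{v^{-1}[m]}$ is defined.

\begin{lemma}\label{lem:E}
\begin{enumerate}
\item[(a)] $M_{\widetilde I_j}\in\mathcal F(I,n)$ and $\pi_I(M_{\widetilde I_j})\cong E_{m_j^-}\oplus E_{m_j^+}$.
\item[(b)] $E_m\in\mathcal C_{v,w}$ for all $m$.
\item[(c)] $\operatorname{Ext}^1_\Pi(E_m,X)=0$ for all $X\in\mathcal C_{v,w}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $J=\widetilde I_j$. As $g_i\ge0$, \eqref{eq:incl} gives $M_I\subset M_J$ with equality at $n$. The quotient has $R/t^{g_i}$ at $i$ and the arrows of $M_J$. It vanishes at $0$, $j-1$ and $n$, so it is the direct sum of its parts on $[1,j-2]$ and on $[j,n-1]$. The module $E_{m_j^-}$ has $R/t^{\gamma_i}$ at $i$ with $\gamma_i=\nu_i^-(v)-\nu_i^-(w)$, which is $g_i$ for $i\ge j-1$ and $0$ for $i\le j-1$, both defining sets lying in $[j,n]$; its arrows at steps $\ge j$ are those of $M_J$. So it is the part on $[j,n-1]$. The module $E_{m_j^+}$ has $\gamma_i=g_i$ for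 $i\le j-1$ and $\gamma_i=0$ for $i\ge j-1$, both defining sets containing $[j,n]$; its arrows at steps $\le j-1$ are those of $M_J$. So it is the part on $[1,j-2]$.

(b) Let $m\in[n-1]$. Then $E_m\in\mathcal C_w$ as a quotient of $N_{w^{-1}[m]}$ (Lemma~\ref{lem:ideal}). By (a) and Lemma~\ref{lem:vsets} it is a summand of some $\pi_I(M_{\widetilde I_j})$, which lies in $\mathcal C^v$ by Proposition~\ref{prop:Cv}(a).

(c) In the exact sequence
\[
\operatorname{Hom}(N_{v^{-1}[m]},X)\to\operatorname{Ext}^1_\Pi(E_m,X)\to\operatorname{Ext}^1_\Pi(N_{w^{-1}[m]},X)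
\]
the left term vanishes because $X\in\mathcal C^v$, and the right term vanishes by Proposition~\ref{prop:Cw} and Lemma~\ref{lem:H1Ext} because $X\in\mathcal C_w$.
\end{proof}

\subsection*{Unrolling the circle}
The category $\mathrm{CM}(B)$ is defined through the necklace, but the sets $w^{-1}[m]$ appear in the reverse necklace. To pass from one to the other we lift $\sigma^{-1}$ to $\mathbb Z$. Let $h\colon\mathbb Z\to\mathbb Z$ be the bijection with $h(m+n)=h(m)+n$, $h(m)\equiv\sigma^{-1}(m)$ modulo $n$ and $m-n\le h(m)\le m$, where $h(m)=m$ for white and $h(m)=m-n$ for black fixed points. We index $I_j,\widetilde I_j$ by $j\in\mathbb Z$ periodically and regard them as sets of residues. Then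
\begin{equation}\label{eq:h}
I_j=\{m:h(m)<j\le m\},\qquad\widetilde I_j=\{h(m):h(m)<j\le m\}\qquad\text{modulo }n.
\end{equation}
Indeed, the $m$ in question lie in the window $[j,j+n-1]$, where $<_j$ is the usual order. For a non-fixed $m$ in this window the representative of $\sigma^{-1}(m)$ is $h(m)<m$ if $h(m)\ge j$, and $h(m)+n>m$ if $h(m)<j$. The $h(m)$ in question lie in the window $[j-n,j-1]$. For a non-fixed $l=h(m)$ in this window the representative of $\sigma(l)$ is $m>l$ if $m<j$, and $m-n<l$ if $m\ge j$. In both windows, black fixed points satisfy $h(m)<j\le m$ and white ones do not. In particular $|I_j|=|\widetilde I_j|=k$.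

\begin{lemma}\label{lem:sep}
For integers $i\le j\le i+n$, modulo $n$:
\begin{enumerate}
\item[(a)] $I_i\setminus I_j\subset[i,j-1]$ and $I_j\setminus I_i\subset[j,i+n-1]$;
\item[(b)] $\widetilde I_j\setminus\widetilde I_i\subset[i,j-1]$ and $\widetilde I_i\setminus\widetilde I_j\subset[j,i+n-1]$.
\end{enumerate}
\end{lemma}

\begin{proof}
In each part the second inclusion is the first for the pair $j\le i+n$. (a) If $h(m)<i\le m$ and $m\ge j$, then $h(m)<j\le m$. (b) If $h(m)<j\le m$ and $h(m)<i$, then $h(m)<i\le m$.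
\end{proof}

\begin{lemma}\label{lem:count}
For integers $a\le b\le a+n$ we have $\#(I_{a+1}\cap(a,b])=\#(\widetilde I_{b+1}\cap(a,b])$, modulo $n$.
\end{lemma}

\begin{proof}
By \eqref{eq:h} the left side is $\#\{m\in(a,b]:h(m)\le a\}$ and the right side is $\#\{m>b:a<h(m)\le b\}$. There are $b-a$ integers $m$ with $h(m)\in(a,b]$, and they satisfy $m\ge h(m)>a$. So both sides equal $b-a-\#\{m\in(a,b]:h(m)>a\}$.
\end{proof}

\begin{proposition}\label{prop:CMB}
$\mathrm{CM}(B)=\bigcap_j\mathcal F(I_j,j-1)=\bigcap_j\mathcal G(\widetilde I_j,j-1)$.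
\end{proposition}

\begin{proof}
The first equality is \eqref{eq:CMB}. If $M$ lies in every $\mathcal F(I_j,j-1)$, the sum of the maps $M_{I_j}^r\to M$ surjects at every vertex, so $M\in\mathrm{CM}(B)$. Conversely, by Lemma~\ref{lem:coord}(a) it suffices to show $M_{I_j}\in\mathcal F(I_i,i-1)$ for $i\le j\le i+n$. By Lemma~\ref{lem:sep}(a), the exponent $c_l$ of \eqref{eq:rankone} for $J'=I_j$, $J=I_i$ weakly decreases along the steps in $[i,j-1]$ and weakly increases along the steps in $[j,i+n-1]$. So it is maximal at vertex $i-1$, where the lattice is smallest.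

For the second equality let $M\in\mathrm{CM}(C)$ and $\Omega_i=t^{\#(J\cap[i])}L^J_i$ for $0\le i\le n$. By \eqref{eq:change} this does not depend on $J$, and $\Omega_n=t^k\Omega_0$; extend it to $\mathbb Z$ by $\Omega_{i+n}=t^k\Omega_i$. For $a\le b\le a+n$ and any $k$-subset $J$,
\[
L^J_a\subset L^J_b\iff t^{\#(J\cap(a,b])}\Omega_a\subset\Omega_b .
\]
So $M$ lies in all $\mathcal F(I_j,j-1)$ if and only if this holds with $J=I_{a+1}$ for all $a\le b\le a+n$, and in all $\mathcal G(\widetilde I_j,j-1)$ if and only if it holds with $J=\widetilde I_{b+1}$ for all such $a,b$. By Lemma~\ref{lem:count} the exponents agree.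
\end{proof}

\begin{lemma}\label{lem:rigid}
$\operatorname{Ext}^1_C(B^\vee,B^\vee)=0$.
\end{lemma}

\begin{proof}
Any ordered pair of members of the reverse necklace has the form $J=\widetilde I_i$, $J'=\widetilde I_j$ with $i\le j\le i+n$. By Lemma~\ref{lem:sep}(b), the exponent $c_l$ of \eqref{eq:rankone} weakly increases along the steps in $[i,j-1]$ and weakly decreases along the steps in $[j,i+n-1]$. So it is unimodal, with maximum at $j-1$ and minimum at $i-1$, and Lemma~\ref{lem:ext}(b) applies.
\end{proof}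

\section{The category $\mathcal C_w$ seen from $\mathrm{CM}(C)$}\label{sec:key}

\begin{proposition}\label{prop:key}
Let $M\in\mathcal F(I,n)$ and $X=\pi_I(M)$.
\begin{enumerate}
\item[(i)] If $X\in\mathcal C_w$, then $M\in\mathrm{CM}(B)$.
\item[(ii)] If $M\in\mathrm{CM}(B)$ and $\operatorname{Ext}^1_C(B^\vee,M)=0$, then $X\in\mathcal C_w$.
\end{enumerate}
\end{proposition}

Part (i) uses $H^1_A$ in its dual form: the failure of a lattice inclusion produces a map $X\to D_A$. Part (ii) uses $H^1_A$ directly: solving $\partial_A\xi=\beta$ is a problem on an arc of the circle, the vanishing of $\operatorname{Ext}^1_C(M_J,M)$ solves the same problem on the whole circle, and membership in $\mathrm{CM}(B)$ lets us close the arc up.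

\begin{proof}
Fix $j\in[n]$, let $J=\widetilde I_j$ and $g$ be as in Lemma~\ref{lem:wsets}, and let
\[
A=J\cap[j,n]=w^{-1}[m_j^-],\qquad A'=J\cup[j,n]=w^{-1}[m_j^+].
\]
We work in $J$-coordinates, $L_i=L^J_i$. By \eqref{eq:change}, $L_i=t^{g_i}L^I_i$, and the submodule $M_I^r\subset M$ is $t^{g_i}L_0$ at vertex $i$.

(i) By Proposition~\ref{prop:CMB} it suffices to show $L_l\subset L_{j-1}$ for all $l$. Let $T$ be the quotient of $M[1/t]$ by the submodule equal to $L_{j-1}$ at every vertex; then $T\cong D_J^r$. Since $g_i\ge0$ and $g_{j-1}=0$, we have $t^{g_i}L_0\subset L_0\subset L^I_{j-1}=L_{j-1}$. So $M\to T$ kills $M_I^r$ and induces $\tau\colon X\to D_J^r$ with image $(L_l+L_{j-1})/L_{j-1}$ at vertex $l$. We must show $\tau=0$. Now $\tau_0=\tau_{j-1}=\tau_n=0$. Let $\varphi$ agree with $\tau$ on $[j-1,n]$ and vanish on $[0,j-1]$, and let $\varphi'$ agree with $\tau$ on $[0,j-1]$ and vanish on $[j-1,n]$. Each step has both ends in one of the two intervals, so $\varphi$ and $\varphi'$ satisfy \eqref{eq:homD} for $J$.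 By Lemma~\ref{lem:cut}, $\varphi$ is a map $X\to D_A^r$ and $\varphi'$ is a map $X\to D_{A'}^r$. We have $H^1_A(X)=H^1_{A'}(X)=0$, by Proposition~\ref{prop:Cw} or because the set is $\emptyset$ or $[n]$. By Lemma~\ref{lem:H}(b), $\varphi=\varphi'=0$, so $\tau=0$.

(ii) By Lemma~\ref{lem:vsets} every $w^{-1}[m]$ with $m\in[n-1]$ occurs as $A$ or $A'$ for some $j$, so by Proposition~\ref{prop:Cw} it suffices to show that $\partial_A$ and $\partial_{A'}$ are onto. We know that $L_l\subset L_{j-1}$ for all $l$ (Proposition~\ref{prop:CMB}) and that every compatible family is constant (Lemma~\ref{lem:ext}).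

For $a\in L_l$ let $[a]_l\in X_l$ be the class of the element of $e_lM$ with $J$-coordinate $a$. Then $x[a]_{i-1}=[a]_i$ if $i\in J$ and $a\in L_{i-1}$, and $y[a]_i=[a]_{i-1}$ if $i\notin J$ and $a\in L_i$. Consider a step $i$ at which a set $A''$ agrees with $J$. The $i$-th summand of the target of $\partial_{A''}$ is a quotient of the lattice $L_{i-1}+L_i$, through $[\,\cdot\,]_i$ if $i\in J$ and $[\,\cdot\,]_{i-1}$ if $i\notin J$; and if $\xi_{i-1}=[a_{i-1}]_{i-1}$ and $\xi_i=[a_i]_i$, then
\begin{equation}\label{eq:diff}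
(\partial_{A''}\xi)_i\text{ is the class of }a_{i-1}-a_i\in L_{i-1}+L_i .
\end{equation}

\emph{The map $\partial_A$ is onto.} Let $\beta=(\beta_i)_{i\in[n]}$ lie in the target. For $i\in[j,n]$, where $A$ and $J$ agree, lift $\beta_i$ to $z_i\in L_{i-1}+L_i\subset L_{j-1}$. Put $\zeta_l=\sum_{i=l+1}^nz_i$ and $\eta_l=\zeta_l+L_l$ for $l\in[j-1,n]$, and $\eta_l=0$ for $l\in[0,j-1]$. The two definitions agree at $j-1$ because $\zeta_{j-1}\in L_{j-1}$, and $\eta_n=\eta_0$ because $\zeta_n=0$. The family is compatible, since $\zeta_{i-1}-\zeta_i=z_i$ at steps $i\ge j$ and both ends vanish at steps $i\le j-1$. So there is $\eta\in V$ with $a_l:=\zeta_l-\eta\in L_l$ for $l\in[j-1,n]$. Put $\xi_l=[a_l]_l$ for these $l$; at vertices $0$ and $n$ this is $0$ because $X_0=X_n=0$. By \eqref{eq:diff}, $(\partial_A\xi)_i=\beta_i$ for $i\ge j$. The steps $i\le j-1$ are not in $A$, and we solve their equations by setting $\xi_{i-1}=y\xi_i+\beta_i$ for $i=j-1,\dots,1$.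

\emph{The map $\partial_{A'}$ is onto.} Let $\beta$ lie in the target. For $i\in[1,j-1]$, where $A'$ and $J$ agree, lift $\beta_i$ to $z_i\in L_{i-1}+L_i\subset L_{j-1}$. Put $\zeta_l=-\sum_{i=1}^lz_i$ and $\eta_l=\zeta_l+L_l$ for $l\in[0,j-1]$, and $\eta_l=0$ for $l\in[j-1,n]$. The definitions agree at $j-1$ because $\zeta_{j-1}\in L_{j-1}$, and $\eta_0=\eta_n$ because $\zeta_0=0$; compatibility holds since $\zeta_{i-1}-\zeta_i=z_i$ for $i\le j-1$. So there is $\eta\in V$ with $a_l:=\zeta_l-\eta\in L_l$ for $l\in[0,j-1]$. With $\xi_l=[a_l]_l$, \eqref{eq:diff} gives $(\partial_{A'}\xi)_i=\beta_i$ for $i\le j-1$. The steps $i\ge j$ lie in $A'$, and we set $\xi_i=x\xi_{i-1}-\beta_i$ for $i=j,\dots,n$.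
\end{proof}

The Ext hypothesis in (ii) cannot be dropped; see Example~\ref{ex:ext}.

\section{Proof of Theorem~\ref{thm:main}}\label{sec:main}

\subsection*{The inclusion $\subset$}
Let $M\in\mathrm{GI}(B)$. Then $M\in\mathcal F(I_1,n)=\mathcal F(I,n)$ by Proposition~\ref{prop:CMB} and Lemma~\ref{lem:I1}, $\pi_I(M)\in\mathcal C^v$ by Proposition~\ref{prop:Cv}(a), and $\pi_I(M)\in\mathcal C_w$ by Proposition~\ref{prop:key}(ii). As $\mathcal C_{v,w}$ is closed under finite direct sums and summands, $\operatorname{add}(\pi_I(\mathrm{GI}(B)))\subset\mathcal C_{v,w}$.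

\subsection*{The inclusion $\supset$}
Let $X\in\mathcal C_{v,w}$, and choose $M\in\mathcal F(I,n)$ with $\pi_I(M)\cong X$ and $\operatorname{Ext}^1_C(M_I,M)=0$ by Proposition~\ref{prop:Cv}(c); fix the monomorphism $M_I^r\hookrightarrow M$ surjecting at $n$. The group $\operatorname{Ext}^1_C(B^\vee,M)$ need not vanish. We kill it by an extension, as in Section~\ref{sec:examples}, and then check that the middle term is still in $\mathrm{CM}(B)$ and still sees $X$.

\emph{The universal extension.} For each $j$ let $\varepsilon_{j,1},\dots,\varepsilon_{j,s_j}$ be a basis of $\operatorname{Ext}^1_C(M_{\widetilde I_j},M)$, finite by Lemma~\ref{lem:ext}(a). Let $Y=\bigoplus_jM_{\widetilde I_j}^{s_j}$, and let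
\begin{equation}\label{eq:univ}
0\to M\to N\to Y\to0
\end{equation}
have class $(\varepsilon_{j,p})\in\prod_j\operatorname{Ext}^1_C(M_{\widetilde I_j},M)^{s_j}=\operatorname{Ext}^1_C(Y,M)$. Since $M$ and $Y$ are free of finite rank over $R$, so is $N$. For each $i$ there is an exact sequence
\[
\operatorname{Hom}_C(M_{\widetilde I_i},Y)\to\operatorname{Ext}^1_C(M_{\widetilde I_i},M)\to\operatorname{Ext}^1_C(M_{\widetilde I_i},N)\to\operatorname{Ext}^1_C(M_{\widetilde I_i},Y).
\]
The first map is linear and sends the inclusion of the $p$-th copy of $M_{\widetilde I_i}$ to $\varepsilon_{i,p}$, so it is onto. The last term vanishes by Lemma~\ref{lem:rigid}. Hence $\operatorname{Ext}^1_C(B^\vee,N)=0$.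

\emph{The module $N$ lies in $\mathcal F(I,n)$.} Let $c=\sum_js_j$, and let $\iota\colon M_I^c\hookrightarrow Y$ be the monomorphism surjecting at $n$ given by Lemma~\ref{lem:E}(a). As $\operatorname{Ext}^1_C(M_I,M)=0$, the map $\iota$ lifts to $M_I^c\to N$; this is where the choice of $M$ is used. Together with $M_I^r\hookrightarrow M\subset N$, the lift gives a map from the split sequence $0\to M_I^r\to M_I^{r+c}\to M_I^c\to0$ to \eqref{eq:univ}. By the snake lemma $M_I^{r+c}\to N$ is a monomorphism whose cokernel is an extension of $\pi_I(Y)$ by $X$, so it vanishes at $n$. Thus $N\in\mathcal F(I,n)$, and there is an exact sequence of $\Pi$-modules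
\[
0\to X\to\pi_I(N)\to\pi_I(Y)\to0 .
\]

\emph{Splitting.} By Lemma~\ref{lem:E}(a), $\pi_I(Y)$ is a direct sum of modules $E_m$, so the sequence splits by Lemma~\ref{lem:E}(c), and $\pi_I(N)\cong X\oplus\pi_I(Y)$ lies in $\mathcal C_w$ by Lemma~\ref{lem:E}(b). By Proposition~\ref{prop:key}(i), $N\in\mathrm{CM}(B)$. So $N\in\mathrm{GI}(B)$ and $X$ is a direct summand of $\pi_I(N)$. This completes the proof of Theorem~\ref{thm:main}.

\section{Proof of Theorem~\ref{thm:more}}\label{sec:more}

\begin{proof}[Proof of (1)--(4)]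
(1) The first statement is Proposition~\ref{prop:Cv}(a),(c) and the second is Proposition~\ref{prop:key}(i). In the description of $\mathrm{GI}(B)$, the inclusion $\subset$ was shown at the start of Section~\ref{sec:main}, and $\supset$ is Proposition~\ref{prop:key}(i). The module $B^\vee$ satisfies the three conditions by Lemmas~\ref{lem:E}(a),(b) and~\ref{lem:rigid}.

(2) The equality of additive closures follows from Lemma~\ref{lem:E}(a) and the last statement of Lemma~\ref{lem:vsets}, and the $E_m$ are Ext-projective by Lemma~\ref{lem:E}(b),(c). Let $A=w^{-1}[m]$. For $Z\in\mathcal C^v$ we have $\operatorname{Hom}(N_{v^{-1}[m]},Z)=0$, so every map $N_A\to Z$ factors through $E_m$: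
\begin{equation}\label{eq:EN}
\operatorname{Hom}(E_m,Z)=\operatorname{Hom}(N_A,Z)=H^0_A(Z).
\end{equation}
Let $X\in\mathcal C_{v,w}$. Let $E'\to X$ be the sum, over all $m$, of the maps in a basis of $\operatorname{Hom}(E_m,X)$, so that every map $E_m\to X$ factors through $E'$. As $X\in\mathcal C_w$ is the sum of the images of maps from the $N_A$, \eqref{eq:EN} shows that $E'\to X$ is onto. Its kernel $L$ lies in $\mathcal C^v$, being a submodule of $E'$. In
\[
H^0_A(E')\to H^0_A(X)\to H^1_A(L)\to H^1_A(E')=0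
\]
the first map is $\operatorname{Hom}(E_m,E')\to\operatorname{Hom}(E_m,X)$, which is onto. So $H^1_A(L)=0$ and $L\in\mathcal C_w$. If $X$ is Ext-projective, the sequence $0\to L\to E'\to X\to0$ splits and $X\in\operatorname{add}(\bigoplus_mE_m)$.

(3) This is what Section~\ref{sec:main} constructs, together with (2).

(4) The equivalence holds because $M_I=M_{I_1}$ is a summand of $B$. Let $X\in\mathcal C_{v,w}$ and let $M$ be as in Proposition~\ref{prop:Cv}(c). Let $J=\widetilde I_j$ and $E=M_J/M_I=\pi_I(M_J)$. An extension of $E$ by $X=\pi_I(M)$ over $C$ vanishes at $n$, so it is an extension of $\Pi$-modules and splits by Lemma~\ref{lem:E}. Thus $\operatorname{Ext}^1_C(E,X)=0$, and $\operatorname{Ext}^1_C(E,M_I^r)\to\operatorname{Ext}^1_C(E,M)$ is onto. As $\operatorname{Ext}^1_C(M_I,M)=0$, the map $\operatorname{Ext}^1_C(E,M)\to\operatorname{Ext}^1_C(M_J,M)$ is onto as well. The composite of these two surjections factors through $\operatorname{Ext}^1_C(M_J,M_I^r)=0$. So $\operatorname{Ext}^1_C(M_J,M)=0$ for every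 $j$, and $M\in\mathrm{GI}(B)$ by (1).
\end{proof}

Part (5) consists of the following two examples, both with $n=6$ and $k=3$. In each, $v\in{}^kW_{\max}$ by \eqref{eq:max}.

\begin{example}[the additive closure is needed]\label{ex:add}
Let $v^{-1}=(5,3,1,6,4,2)$ and $w^{-1}=(6,4,2,5,3,1)$. The sets $v^{-1}[m]=5,\,35,\,135,\,1356,\,13456$ are entrywise below $w^{-1}[m]=6,\,46,\,246,\,2456,\,23456$, so $v\le w$. Here $I=135$, and Lemma~\ref{lem:wsets} with $j=1$ gives $\widetilde I_1=w^{-1}[3]=246$. The module $E_1=M_6/M_5=S_5$ lies in $\mathcal C_{v,w}$.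

Suppose $M\in\mathcal F(I,n)$ has $\pi_I(M)\cong S_5$. By Lemma~\ref{lem:coord}(b), $M$ is the preimage in $M_I[1/t]^r$ of a copy of $S_5$ in $D_I^r$. This copy is killed by $t$, so it is spanned by $t^{-1}u$ at vertex $5$ for some nonzero $u\in\mathbb C^r$. After a change of basis in $GL_r(\mathbb C)$, $M\cong M'\oplus M_I^{r-1}$, where $M'$ has $I$-coordinates $t^{-1}R$ at vertex $5$ and $R$ elsewhere; by \eqref{eq:rankone}, $M'=M_{136}$. In $246$-coordinates $M_{136}$ has exponents $(c_0,\dots,c_5)=(0,1,0,1,0,0)$. The family with $\eta_1=1+tR$ and $\eta_l=0$ for $l\ne1$ is compatible, because the neighbors of vertex $1$ carry the lattice $R$. It is not constant, because no $\eta$ lies both in $1+tR$ (vertex $1$) and in $tR$ (vertex $3$). So $\operatorname{Ext}^1_C(M_{246},M_{136})\ne0$ and $M\notin\mathrm{GI}(B)$. Hence $S_5\not\cong\pi_I(M)$ for every $M\in\mathrm{GI}(B)$.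
\end{example}

\begin{example}[the Ext condition is needed]\label{ex:ext}
Let $v^{-1}=(4,2,1,6,5,3)$ and $w^{-1}=(5,3,6,4,2,1)$. The sets $v^{-1}[m]=4,\,24,\,124,\,1246,\,12456$ are entrywise below $w^{-1}[m]=5,\,35,\,356,\,3456,\,23456$, so $v\le w$. Here $I=124$, and $\sigma^{-1}$ maps $1,2,3,4,5,6$ to $6,3,1,5,2,4$. In the order $6<_61<_6\dots<_65$ the elements $l$ with $l<_6\sigma^{-1}(l)$ are $2,4,6$, so $I_6=246$ and $M_{246}\in\mathrm{CM}(B)$. By \eqref{eq:incl}, $X=\pi_I(M_{246})=M_{246}/M_{124}$ has dimension vector $(1,1,1,1,1)$, $t$ acts on it by zero, and its nonzero arrows are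
\[
1\to2\leftarrow3\to4\leftarrow5 .
\]
So $S_3$ is a quotient of $X$. Let $A=w^{-1}[2]=35$. Since $3\in A$ and $4\notin A$, both arrows out of vertex $3$ act on $D_A$ by $t$, and $t^{-1}$ at vertex $3$ spans a copy of $S_3$ in $D_A$. Thus $\operatorname{Hom}(X,D_A)\ne0$, so $H^1_A(X)\ne0$ by Lemma~\ref{lem:H}(b), and $X\notin\mathcal C_w$ by Proposition~\ref{prop:Cw}.
\end{example}

\begin{thebibliography}{9}

\bibitem{BB}
Bj\"orner and Brenti, \emph{Combinatorics of Coxeter Groups}.

\bibitem{Riordan}
Liam Riordan, \emph{Cohen Macaulay modules and positroid varieties}, arXiv:2606.15401 (2026).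

\end{thebibliography}
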